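# Divided differences as multilinear Schur multipliers on Schatten classes, for all exponents

## 1. One bump, expanded into products

Let $g$ be a smooth function on $\mathbb R$ that vanishes outside $[-1,1]$. Its $n$-th divided difference $g^{[n]}$ is a function of $n+1$ variables, and it is not compactly supported. Already for $n=1$, if $|s|\le 2<|t|$, then $g^{[1]}(s,t)=g(s)/(s-t)$, which decays only like $1/|t|$. The construction on which everything below turns is an expansion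
$$g^{[n]}(t_0,\dots,t_n)=\sum \gamma\;\alpha_0(t_0)\,\alpha_1(t_1)\cdots\alpha_n(t_n)$$
with two properties. The coefficients $\gamma$ are summable to any small power $r>0$ fixed in advance, and all factors $\alpha_i$ are dominated by the one function
$$w(t)=\min(1,2/|t|).$$

What is it for? We shall study multilinear maps built from $f^{[n]}$ and measure their output in a Schatten class $S_p$, where $p$ may be far below $1$. A product $\alpha_0(t_0)\cdots\alpha_n(t_n)$ acts in a trivial way on operators. For $p<1$ we cannot integrate families of such products, but we can sum them if the $r$-th powers of the norms are summable. The bound by $w$ will later tell us how much different translates of the bump interfere.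

**Divided differences.** For $f\in C^n(\mathbb R)$ put $f^{[0]}=f$ and
$$f^{[k]}(t_0,\dots,t_k)=\frac{f^{[k-1]}(t_0,\dots,t_{k-1})-f^{[k-1]}(t_1,\dots,t_k)}{t_0-t_k},$$
extended by continuity when points coincide. For example, $f(t)=t^2$ gives $f^{[1]}(s,t)=s+t$ and $f^{[2]}=1$. In general $(t^n)^{[n]}=1$. We use three textbook facts. The Genocchi–Hermite formula is
$$f^{[k]}(t_0,\dots,t_k)=\int_{\Sigma_k}f^{(k)}\Big(\sum_i\lambda_it_i\Big)\,d\lambda ,\tag{1}$$
where $\Sigma_k$ is the simplex $\{\lambda_i\ge0,\sum\lambda_i=1\}$ with total mass $1/k!$. So $f^{[k]}$ is symmetric and continuous, it is bounded by $\|f^{(k)}\|_\infty/k!$, and it equals $f^{(k)}(x)/k!$ when all points equal $x$. For distinct points,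
$$f^{[k]}(t_0,\dots,t_k)=\sum_i f(t_i)\prod_{j\ne i}(t_i-t_j)^{-1}.\tag{2}$$
Finally there is a peeling rule: if $f(t)=(t-\tau)G(t)$ with $G$ smooth, then
$$f^{[k]}(\tau,s_1,\dots,s_k)=G^{[k-1]}(s_1,\dots,s_k).\tag{3}$$
For distinct points, (3) follows from (2): the term with $f(\tau)=0$ drops out, and in the others $f(s_i)/(s_i-\tau)=G(s_i)$. In general use continuity.

**The case $n=1$ by hand.** Cut $\mathbb R^2$ into four pieces, according to whether $|s|\le2$ and whether $|t|\le 2$. If both are $>2$, then $g^{[1]}(s,t)=0$. If $|s|\le2<|t|$, the geometric series gives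
$$g^{[1]}(s,t)=\frac{g(s)}{s-t}=-\frac12\sum_{m\ge0}2^{-m}\,s^mg(s)\,(2/t)^{m+1},$$
and $s^mg(s)$ is a Fourier series on $[-2,2]$ with rapidly decreasing coefficients. If both are $\le2$, expand the smooth function $g^{[1]}$ itself in a double Fourier series. The general case is the same.

**Notation.** Fix $0<r\le1$, an integer $L\ge n+2$ with $rL>n+1$, and $M_0=L+n$. Put $\|g\|_*=\max_{m\le M_0}\|g^{(m)}\|_\infty$. For nonempty $I\subset\{0,\dots,n\}$ with complement $I^c$, and for $l\in\mathbb Z^I$, $m\in\mathbb N_0^{I^c}$, $|m|=\sum_j m_j$, let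
$$\delta_{l,m}=2^{-|m|}(1+|m|)^{L+n}(1+\max_i|l_i|)^{-L},$$
$$\alpha_i^{I,l,m}(t)=e^{il_it}1_{[-2,2]}(t)\ (i\in I),\qquad \alpha_j^{I,l,m}(t)=(2/t)^{m_j+1}1_{\{|t|>2\}}\ (j\in I^c).$$
All these functions satisfy $|\alpha_i^{I,l,m}|\le w\le1$. Since $|I|\le n+1<rL$, we have $\sum_{I,l,m}\delta_{l,m}^r<\infty$, and hence also $\sum\delta_{l,m}<\infty$.

**Lemma 1.** If $g\in C^\infty$ is supported in $[-1,1]$, there are coefficients with $|\gamma_{I,l,m}|\le C\|g\|_*\delta_{l,m}$, $C$ independent of $g$, such that everywhere on $\mathbb R^{n+1}$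
$$g^{[n]}(t_0,\dots,t_n)=\sum_{I\ne\emptyset}\sum_{l,m}\gamma_{I,l,m}\prod_{i=0}^n\alpha_i^{I,l,m}(t_i).\tag{4}$$

*Proof.* The space $\mathbb R^{n+1}$ is the disjoint union of the sets $Q_I=\{|t_i|\le2\ (i\in I),\ |t_j|>2\ (j\in I^c)\}$, and the terms with index $I$ in (4) live on $Q_I$. We treat each $Q_I$ separately.

**Step 1: the piece with all variables far away.** On $Q_\emptyset$ we have $g^{[n]}=0$. For distinct points this is (2); the set $Q_\emptyset$ is open, so other points are limits of distinct ones.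

**Step 2: remove the far variables.** Let $I\ne\emptyset$ and $t\in Q_I$. For $j\in I^c$, $g$ vanishes near $t_j$, so $g(\tau)/(\tau-t_j)$ is smooth and again supported in $[-1,1]$. Applying (3) once for each $j\in I^c$ (by symmetry we may put $t_j$ first),
$$g^{[n]}(t)=\Big(g(\tau)\prod_{j\in I^c}(\tau-t_j)^{-1}\Big)^{[|I|-1]}(t_I).$$

**Step 3: separate far from near variables.** For $|\tau|\le1<2<|t_j|$ we have $(\tau-t_j)^{-1}=-\sum_{\mu\ge0}\tau^\mu t_j^{-\mu-1}$. On $|\tau|\le1$ the $e$-th derivative of $\tau^\mu$ is at most $\mu^e$, so by the Leibniz rule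
$$\|(\tau^\mu g)^{(d)}\|_\infty\le C(1+\mu)^{L+n}\|g\|_*\qquad(d\le L+n).\tag{5}$$
Since $|t_j|^{-m_j-1}\le2^{-m_j-1}$, the product series multiplied by $g$ converges in $C^n$, and by (1) we may take divided differences term by term. Writing $G_\mu=(\tau^\mu g)^{[|I|-1]}$, on $Q_I$
$$g^{[n]}(t)=(-1)^{|I^c|}\sum_m2^{-|m|-|I^c|}\prod_{j\in I^c}(2/t_j)^{m_j+1}\;G_{|m|}(t_I).$$

**Step 4: separate the near variables.** By (1) and (5), all partial derivatives of $G_\mu$ of order $\le L$ are bounded by $C(1+\mu)^{L+n}\|g\|_*$, because at most $L+|I|-1\le L+n$ derivatives fall on $\tau^\mu g$. Choose $\kappa\in C_c^\infty(-\pi,\pi)$ with $\kappa=1$ on $[-2,2]$ and expand $\prod_{i\in I}\kappa(t_i)G_\mu(t_I)$ in a Fourier series on $[-\pi,\pi]^I$. Integrating by parts $L$ times in the variable with the largest $|l_i|$, the coefficients are at most $C(1+\mu)^{L+n}\|g\|_*(1+\max|l_i|)^{-L}$. The series converges absolutely since $L\ge n+2>|I|$, and it represents $G_\mu$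 on $[-2,2]^I$. Inserting it in Step 3 gives (4). $\square$

## 2. Schatten classes and the maps $T_\varphi$

For $0<q<\infty$ let $S_q$ be the Schatten–von Neumann class on $L^2(\mathbb R)$, with $\|x\|_q=(\mathrm{Tr}|x|^q)^{1/q}$, the $\ell^q$-norm of the singular values. (For $q=\infty$ read the operator norm.) A rank-one operator $\langle\cdot,v\rangle u$ has $\|x\|_q=\|u\|\|v\|$ for every $q$, while $\|I_N\|_q=N^{1/q}$. For $q<1$ this is only a quasi-norm: $\|e_{11}+e_{22}\|_{1/2}=4$, although each summand has norm $1$. What survives is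
$$\|x+y\|_q^q\le\|x\|_q^q+\|y\|_q^q\qquad(0<q\le1).\tag{6}$$
Also $\|x\|_{q'}\le\|x\|_q$ for $q\le q'$. For $0<p_i\le\infty$ the Hölder combination is $(p_1;\dots;p_m)=(\sum p_j^{-1})^{-1}$, with $1/\infty=0$; thus $(2;2)=1$, $(1;1)=\frac12$, $(1;1;1)=\frac13$. Hölder's inequality holds in the full range:
$$\|xy\|_{(q_1;q_2)}\le\|x\|_{q_1}\|y\|_{q_2}\qquad(0<q_i\le\infty).\tag{7}$$

**Multilinear Schur multipliers.** Every $x\in S_2$ has a kernel $x(s,t)\in L^2(\mathbb R^2)$. For bounded measurable $\varphi$ on $\mathbb R^{n+1}$ and $x_1,\dots,x_n\in S_2$, let $T_\varphi(x_1,\dots,x_n)$ be the operator with kernel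
$$(s_0,s_n)\mapsto\int_{\mathbb R^{n-1}}\varphi(s_0,\dots,s_n)\,x_1(s_0,s_1)\cdots x_n(s_{n-1},s_n)\,ds_1\cdots ds_{n-1}.$$
The integral converges absolutely for a.e. $(s_0,s_n)$. For $0<p_1,\dots,p_n<\infty$ and $p=(p_1;\dots;p_n)$ put
$$\|\varphi\|_{\mathfrak m}=\|\varphi\|_{\mathfrak m_{p_1,\dots,p_n}}=\sup\big\{\|T_\varphi(x_1,\dots,x_n)\|_p:\ x_i\in S_2\cap S_{p_i},\ \|x_i\|_{p_i}\le1\big\}\in[0,\infty],$$
with value $+\infty$ if some $T_\varphi(x_1,\dots,x_n)\notin S_p$. When it is finite, $T_\varphi$ extends by density to a bounded multilinear map $S_{p_1}\times\cdots\times S_{p_n}\to S_p$. For example, $\varphi=1$ gives $T_1(x_1,\dots,x_n)=x_1\cdots x_n$. More generally, if $\varphi(t)=\prod_i\alpha_i(t_i)$ and $A_i$ is multiplication by $\alpha_i$, then $T_\varphi(x_1,\dots,x_n)=A_0x_1A_1x_2\cdots x_nA_n$, so (7) gives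
$$\Big\|\prod_i\alpha_i(t_i)\Big\|_{\mathfrak m}\le\prod_i\|\alpha_i\|_\infty .\tag{8}$$
Dilations do not change the norm: $\|\varphi(\lambda\,\cdot)\|_{\mathfrak m}=\|\varphi\|_{\mathfrak m}$ for $\lambda>0$. Indeed, for the unitary $D u(s)=\lambda^{1/2}u(\lambda s)$ the operator $DxD^*$ has kernel $\lambda x(\lambda s,\lambda t)$, and a substitution shows $T_{\varphi(\lambda\cdot)}(Dx_1D^*,\dots,Dx_nD^*)=D\,T_\varphi(x_1,\dots,x_n)D^*$.

From now on $r=\min(1,p)$.

**Lemma 2.** Let bounded measurable $\varphi_\nu$ satisfy $\sum_{\nu\le N}\varphi_\nu\to\varphi$ pointwise with uniformly bounded partial sums. Then for $x_i\in S_2\cap S_{p_i}$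
$$\|T_\varphi(x_1,\dots,x_n)\|_p^r\le\sum_\nu\|T_{\varphi_\nu}(x_1,\dots,x_n)\|_p^r,\qquad\text{hence}\qquad\|\varphi\|_{\mathfrak m}^r\le\sum_\nu\|\varphi_\nu\|_{\mathfrak m}^r.\tag{9}$$

*Proof.* The function $\int|x_1(s_0,s_1)|\cdots|x_n(s_{n-1},s_n)|\,ds_1\cdots ds_{n-1}$ is the kernel of a product of Hilbert–Schmidt operators, so it lies in $L^2(\mathbb R^2)$. Dominated convergence in the inner integral, and then in $L^2(\mathbb R^2)$, gives $\sum_{\nu\le N}T_{\varphi_\nu}(x)\to T_\varphi(x)$ in $S_2$. So each singular value converges, and Fatou's lemma yields $\|T_\varphi(x)\|_p\le\liminf_N\|\sum_{\nu\le N}T_{\varphi_\nu}(x)\|_p$. Now apply (6) if $p\le1$, or the triangle inequality if $p>1$. $\square$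

## 3. Powers, exponentials, and why averages of products fail for $p<1$

For which $f$ is $\|f^{[n]}\|_{\mathfrak m}$ finite, and with what bound? Start with $f(t)=t^n$: then $f^{[n]}=1$ and $\|f^{[n]}\|_{\mathfrak m}\le1$ for all exponents.

Next let $f(t)=e^{it}$. By (1), $f^{[n]}(t)=i^n\int_{\Sigma_n}\prod_je^{i\lambda_jt_j}\,d\lambda$, an average of products of unimodular functions. If $p\ge1$, the norm of an integral is at most the integral of the norms, so (8) gives $\|f^{[n]}\|_{\mathfrak m}\le1/n!$. Writing a general $f$ as a superposition of exponentials, this is the first thing a sensible person tries.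

It stops exactly here: for $p<1$ there is no integral form of (6). If $P_1,\dots,P_N$ are mutually orthogonal rank-one projections, each has $\|P_k\|_p=1$, but their average has
$$\Big\|\frac1N\sum_{k\le N}P_k\Big\|_p=N^{1/p-1},$$
which is unbounded. A bound on the integrand gives no bound on the integral. This does not say that $e^{it}$ is a bad function; it says that this argument says nothing about it. What (9) allows is a discrete sum whose terms have summable $r$-th powers of norms, and Lemma 1 provides one.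

## 4. Besov norms and the statements

Use $\hat f(\xi)=\int f(t)e^{-it\xi}dt$; the spectrum of $f$ is $\operatorname{supp}\hat f$. Fix a Schwartz function $\psi$ with $\hat\psi$ supported in $\{1/2\le|\xi|\le2\}$ and $\sum_{j\in\mathbb Z}\hat\psi(2^{-j}\xi)=1$ for $\xi\ne0$. For a tempered distribution $f$ let $\hat f_j(\xi)=\hat\psi(2^{-j}\xi)\hat f(\xi)$. For $s\in\mathbb R$ and $a,b\in(0,\infty]$,
$$\|f\|_{\dot B^s_{a,b}}=\Big(\sum_{j\in\mathbb Z}2^{jsb}\|f_j\|_{L^a(\mathbb R)}^b\Big)^{1/b},$$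
with the usual modification for $b=\infty$. We write $f\in\dot B^s_{a,b}$ when this is finite.

Two examples. This quasi-seminorm vanishes on polynomials; thus for $f=t^n$ it is $0$, while $f^{[n]}=1\ne0$, so a bound for $\|f^{[n]}\|_{\mathfrak m}$ needs another term, such as $\|f^{(n)}\|_\infty$. And for $f=e^{it}$ we have $f_j=\hat\psi(2^{-j})e^{it}$, nonzero for only finitely many $j$. So $e^{it}\in\dot B^s_{\infty,b}$ for all $s,b$, but $e^{it}\notin\dot B^s_{a,b}$ if $a<\infty$. A larger $a$ means a less severe demand on decay at infinity.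

**Definition.** Let $n\ge2$ and $0<p_1,\dots,p_n<\infty$. The triple $(a,b,s)$ is *admissible* if for some constant $K$
$$\|f^{[n]}\|_{\mathfrak m}\le K\big(\|f^{(n)}\|_\infty+\|f\|_{\dot B^s_{a,b}}\big)\quad\text{for all }f\in C^n(\mathbb R)\cap\dot B^s_{a,b}\text{ with }\|f^{(n)}\|_\infty<\infty.\tag{10}$$

The problem, taken from Martijn Caspers, Emiel Huisman, "Higher order perturbation estimates in quasi-Banach Schatten spaces through wavelets", arXiv:2509.06558 (2025), is this: for every choice of $n\ge2$ and $0<p_i<\infty$, do admissible $a,b\in(0,\infty)$, $s\in[1,\infty)$ exist, and if so, which? The following is known, for $n\ge1$. If $1\le p_1,\dots,p_n<\infty$, $0<p\le1$, and $1\le(p_2;\dots;p_n),(p_1;\dots;p_{n-1})<\infty$ (void when $n=1$), then for every $f\in C^n(\mathbb R)\cap\dot B^{n-1+1/p}_{p/(1-p),p}$ with $\|f^{(n)}\|_\infty<\infty$,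
$$\|f^{[n]}\|_{\mathfrak m}\preceq\|f^{(n)}\|_\infty+\|f\|_{\dot B^{\,n-1+1/p}_{p/(1-p),\,p}},\tag{11}$$
where $p/(1-p)=\infty$ if $p=1$, and $\preceq$ means up to a constant independent of $f$. It does not cover $n=3$, $p_1=p_2=p_3=1$, since $(1;1)=\frac12<1$, nor any case with some $p_i<1$.

**Theorem 1 (yes, always).** Let $n\ge2$, $0<p_1,\dots,p_n<\infty$, $p=(p_1;\dots;p_n)$, $r=\min(1,p)$. Then $a=b=r$, $s=n+\frac1r$ is admissible.

For $p\le1$ more is true. Put $x_+=\max(x,0)$, $p_i^*=\max(1,p_i)$, and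
$$\frac1{a_0}:=\sum_{i=1}^n\Big(\frac1{p_i}-1\Big)_+=\frac1p-\sum_{i=1}^n\frac1{p_i^*}\in\Big[0,\frac1p\Big).\tag{12}$$
There is an *adjacent pair* if $p_i\le1$ and $p_{i+1}\le1$ for some $1\le i\le n-1$. Condition (A) on $a\in(0,\infty]$ reads:

> (A) $\ \frac1a\ge\frac1{a_0}$, and $\frac1a>\frac1{a_0}$ if there is an adjacent pair.

**Theorem 2 (sufficiency).** Let $n\ge2$, $p\le1$. If $a$ satisfies (A), $0<b\le p$ and $s=n+\frac1a$, then $(a,b,s)$ is admissible.

**Theorem 3 (necessity).** Let $n\ge2$, $p\le1$. If $a,b\in(0,\infty]$, $s\in\mathbb R$ and $(a,b,s)$ is admissible, then $s=n+\frac1a$, $a$ satisfies (A), and $\frac1b\ge\frac1p-1$.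

**Corollary.** Let $n\ge2$, $p\le1$.

1. For $b\in(0,p]$, $(a,b,s)$ is admissible if and only if $s=n+1/a$ and (A) holds.
2. If $p<1$, then $\big(\frac p{1-p},\,p,\,n-1+\frac1p\big)$ is admissible for all $0<p_i<\infty$ with $(p_1;\dots;p_n)=p$. So for $n\ge2$ and $p<1$ the extra hypotheses for (11) can be dropped.
3. If all $p_i\ge1$ and no two neighboring $p_i$ equal $1$, even $\dot B^n_{\infty,p}$ suffices.

*Proof from Theorems 2 and 3.* Part 1 combines the two theorems. In part 3 we have $a_0=\infty$ and no adjacent pair, so $a=\infty$ satisfies (A). For part 2 let $a=\frac p{1-p}$; then $n+\frac1a=n-1+\frac1p$ and $\frac1a-\frac1{a_0}=\sum_i\frac1{p_i^*}-1$. If some $p_i\le1$, that term contributes $1$ and there is at least one more positive term, since $n\ge2$. If all $p_i>1$, the difference equals $\frac1p-1>0$. In both cases (A) holds with strict inequality. $\square$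

Some instances of (A) for $n=2$:

- $p_1=p_2=2$: $p=1$, $a_0=\infty$, no adjacent pair, so every $a\in(0,\infty]$ is allowed.
- $p_1=p_2=1$: $p=\frac12$, $a_0=\infty$, adjacent pair, so exactly $a<\infty$ is allowed. (Here (11) applies, with $a=1$.)
- $p_1=\frac12$, $p_2=2$: $p=\frac25$, $\frac1{a_0}=1$, no adjacent pair, so exactly $a\le1$ is allowed.

For $p\le1$ the range $p<b$, $\frac1b\ge\frac1p-1$ is not settled by these theorems.

Throughout, $n$ and the $p_i$ are fixed, and $C,K$ are constants independent of $f$ that may change from line to line.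

## 5. Sampling band-limited functions

We shall cut a band-limited $F$ into unit pieces. This lemma says that the sizes of the pieces, with derivatives, are controlled by $\|F\|_{L^a}$ even when $a<1$.

**Lemma 3.** Let $R>0$, $0<a\le\infty$, and let $F$ be bounded with spectrum in $[-R,R]$.

(i) If $\Phi$ is Schwartz with compact spectrum and $a\le1$, then for all $y$
$$\Big(\int|F(z)\Phi(y-z)|\,dz\Big)^a\le C\int|F(z)|^a|\Phi(y-z)|^a\,dz .$$
Moreover $\|\Phi*F\|_a\le C\|F\|_a$ for all $a\in(0,\infty]$.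

(ii) For $M_0\in\mathbb N$ and $c_k=\max_{m\le M_0}\sup_{|y-k|\le1}|F^{(m)}(y)|$ we have $\|(c_k)_{k\in\mathbb Z}\|_{\ell^a}\le C\|F\|_{L^a}$.

*Proof.* (i) The function $G(z)=F(z)\Phi(y-z)$ is integrable and has spectrum in a compact set not depending on $y$. Reproducing $G$ by convolution with a fixed Schwartz function gives $\|G\|_\infty\le C\|G\|_1$. Hence $\|G\|_1\le\|G\|_\infty^{1-a}\|G\|_a^a\le C\|G\|_1^{1-a}\|G\|_a^a$. As $\|G\|_1<\infty$, we may divide and get $\|G\|_1^a\le C\|G\|_a^a$, the first claim. For $a\le1$ integrate it in $y$; for $a\ge1$ the second claim is Young's inequality.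

(ii) Let $\Phi$ be Schwartz with compact spectrum and $\hat\Phi=1$ in a neighborhood of $[-R,R]$, so that $F^{(m)}=F*\Phi^{(m)}$. For $|y-k|\le1$ and $m\le M_0$, $|\Phi^{(m)}(y-z)|^{\min(a,1)}\le C(1+|k-z|)^{-2}$. For $a\le1$, part (i) with $\Phi^{(m)}$, and for $1\le a<\infty$ Hölder's inequality with respect to the finite measure $(1+|k-z|)^{-2}dz$, give
$$c_k^a\le C\int|F(z)|^a(1+|k-z|)^{-2}\,dz .$$
Sum over $k$, using $\sup_z\sum_k(1+|k-z|)^{-2}<\infty$. For $a=\infty$ the claim is clear. $\square$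

## 6. Reducing one frequency block to translated products

The target for a single frequency block is the following.

**Proposition 1.** Let either $a=r$ ($p$ arbitrary), or $p\le1$ and $a$ satisfy (A). If $F$ is bounded with spectrum in $[-2,2]$, then $\|F^{[n]}\|_{\mathfrak m}\le C\|F\|_{L^a}$.

We may assume $\|F\|_a<\infty$. Here is the reduction, with the notation of Section 1 for $r=\min(1,p)$.

**Step 1: cut $F$ into bumps and expand each.** Choose $\chi\in C_c^\infty(-1,1)$ with $\sum_{k\in\mathbb Z}\chi(t-k)=1$, and put $g_k(t)=\chi(t)F(t+k)$. Then $F=\sum_kg_k(\cdot-k)$. With $c_k$ as in Lemma 3(ii) we have $\|g_k\|_*\le Cc_k$ and $\|c\|_{\ell^\infty}\le\|c\|_{\ell^a}\le C\|F\|_a$. For fixed $t\in\mathbb R^{n+1}$ only finitely many $g_k(\cdot-k)$ are nonzero on the convex hull of $t_0,\dots,t_n$, and by (1) only these contribute to $F^{[n]}(t)$. Hence Lemma 1 gives $F^{[n]}=\sum_{I,l,m}\varphi_{I,l,m}$ with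
$$\varphi_{I,l,m}(t)=\sum_k\gamma^k_{I,l,m}\prod_{i=0}^n\alpha_i^{I,l,m}(t_i-k),\qquad|\gamma^k_{I,l,m}|\le Cc_k\delta_{l,m}.\tag{13}$$

**Step 2: reduce to one triple $(I,l,m)$.** As $I\ne\emptyset$, a nonzero term in (13) needs $|t_i-k|\le2$ for some fixed $i\in I$, so at most $5$ values of $k$ contribute at each $t$, and $|\varphi_{I,l,m}|\le C\delta_{l,m}\|c\|_\infty$. Thus the sum over $k$ and the sum over $(I,l,m)$ both converge pointwise with bounded partial sums, and Lemma 2 applies to both. Since $\sum\delta_{l,m}^r<\infty$, it suffices to show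
$$\|\varphi_{I,l,m}\|_{\mathfrak m}\le C\delta_{l,m}\|c\|_{\ell^a}\quad\text{with }C\text{ independent of }I,l,m.\tag{14}$$

**Step 3: the case $a=r$.** By Lemma 2 and (8), $\|\varphi_{I,l,m}\|_{\mathfrak m}^r\le\sum_k|\gamma^k_{I,l,m}|^r\le C\delta_{l,m}^r\|c\|_{\ell^r}^r$. This is (14), and Proposition 1 is proved for $a=r$.

That half already yields Theorem 1 (Section 9).

**Step 4: what remains under (A).** Let $p\le1$, and let $A_i^k$ be multiplication by $\alpha_i^{I,l,m}(\cdot-k)$. By Lemma 2,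
$$\|T_{\varphi_{I,l,m}}(x_1,\dots,x_n)\|_p^p\le C\delta_{l,m}^p\sum_kc_k^p\,\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p^p .\tag{15}$$
All we know, and all we shall use, is that the multipliers in $A_i^k$ are bounded in modulus by $w(\cdot-k)$. Estimating each norm by $\prod\|x_i\|_{p_i}$ costs $\|c\|_{\ell^p}$ and leads back to $a=p$. To do better, we must exploit that the localized pieces of a fixed $x_i$ cannot all be large.

## 7. How much of $x$ sits near the integer $k$

**Sharp cutoffs first.** Pretend that $A_i^k$ were the projection $P_k=1_{[k,k+1)}$. What is the best exponent $\tau$ with $\big\|(\|P_kxP_k\|_q)_k\big\|_{\ell^\tau}\le C\|x\|_q$? A block-diagonal $x$ shows $\tau\ge q$. The rank-one operator $x=\langle\cdot,v\rangle v$ with $v=N^{-1/2}\sum_{k\le N}1_{[k,k+1)}$ has $\|x\|_q=1$ and $\|P_kxP_k\|_q=1/N$ for $k\le N$. The $\ell^\tau$-norm is $N^{1/\tau-1}$, so $\tau\ge1$ as well. Thus $\tau=q^*=\max(1,q)$ is the best one can hope for. If it is reached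 for every $x_i$, Hölder's inequality puts the product sequence in $\ell^\sigma$ with $\frac1\sigma=\sum\frac1{p_i^*}$, and the sum in (15) is bounded once $\frac1a\ge\frac1p-\frac1\sigma=\frac1{a_0}$. This is where $a_0$ comes from.

**Tails.** The true weight $w$ is not a sharp cutoff: $\sum_kw(t-k)^e$ is bounded in $t$ for $e>1$ and infinite for $e=1$. Moreover, $A_i^k$ with $1\le i<n$ stands between $x_i$ and $x_{i+1}$, and its decay must be shared between them. The next lemma says how large a power of $w$ each side of $x$ needs. Let $W_k$ be multiplication by $w(\cdot-k)$. We use the Araki–Lieb–Thirring inequality (Araki, Lett. Math. Phys. 19 (1990)):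
$$\mathrm{Tr}\big(B^{1/2}AB^{1/2}\big)^q\le\mathrm{Tr}\big(B^{q/2}A^qB^{q/2}\big)\qquad(A,B\ge0,\ q\ge1).\tag{16}$$

**Lemma 4.** Let $0<q<\infty$, $\tau\ge q^*=\max(1,q)$, and $\beta,\beta'\in(0,1]$ with $2\beta\tau>1$, $2\beta'\tau>1$. Then for $x\in S_q$
$$\Big\|\big(\|W_k^\beta xW_k^{\beta'}\|_q\big)_{k\in\mathbb Z}\Big\|_{\ell^\tau}\le C\|x\|_q .$$

*Proof.* Write $x=\sum_\mu s_\mu\langle\cdot,v_\mu\rangle u_\mu$ with orthonormal systems $(u_\mu)$, $(v_\mu)$ and singular values $s_\mu$.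

**Case $q\ge1$: split $x$ symmetrically.** Let $x=v|x|$ be the polar decomposition. Then $x=|x^*|^{1/2}v|x|^{1/2}$, because $|x^*|^{1/2}=v|x|^{1/2}v^*$. By (7), $\|W_k^\beta xW_k^{\beta'}\|_q\le d_kd_k'$ with
$$d_k=\|W_k^\beta|x^*|^{1/2}\|_{2q},\qquad d_k'=\||x|^{1/2}W_k^{\beta'}\|_{2q}.$$
By (16) with $A=|x^*|$ and $B=W_k^{2\beta}$,
$$d_k^{2q}=\mathrm{Tr}\big(W_k^\beta|x^*|W_k^\beta\big)^q\le\mathrm{Tr}\big(W_k^{2q\beta}|x^*|^q\big)=\int w(t-k)^{2q\beta}\,d\mu(t),$$
where $\mu(E)=\mathrm{Tr}(1_E|x^*|^q)=\sum_\mu s_\mu^q\int_E|u_\mu|^2$ has mass $\|x\|_q^q$. Minkowski's inequality in $\ell^{\tau/q}$ (recall $\tau\ge q$) gives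
$$\|(d_k^{2q})_k\|_{\ell^{\tau/q}}\le\|x\|_q^q\,\sup_t\Big(\sum_kw(t-k)^{2\beta\tau}\Big)^{q/\tau}\le C\|x\|_q^q,$$
because $2\beta\tau>1$. That is, $\|d\|_{\ell^{2\tau}}\le C\|x\|_q^{1/2}$. The same holds for $d'$, and the Cauchy–Schwarz inequality finishes this case.

**Case $q<1$: split $x$ into rank-one pieces.** By (6) (for the infinite sum, pass to the limit with Fatou's lemma as in Lemma 2),
$$\|W_k^\beta xW_k^{\beta'}\|_q^q\le\sum_\mu s_\mu^q\,\|W_k^\beta u_\mu\|^q\,\|W_k^{\beta'}v_\mu\|^q .$$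
Since $\tau/q\ge1$, Minkowski's inequality in $\ell^{\tau/q}$ and then Cauchy–Schwarz bound the $\ell^{\tau/q}$-norm of the left side by
$$\sum_\mu s_\mu^q\,\big\|(\|W_k^\beta u_\mu\|)_k\big\|_{\ell^{2\tau}}^q\,\big\|(\|W_k^{\beta'}v_\mu\|)_k\big\|_{\ell^{2\tau}}^q .$$
For a unit vector $u$, $\|W_k^\beta u\|^2=\int w(t-k)^{2\beta}|u(t)|^2dt$. By Minkowski in $\ell^\tau$ ($\tau\ge1$) its $\ell^\tau$-norm in $k$ is at most $\sup_t(\sum_kw(t-k)^{2\beta\tau})^{1/\tau}\le C$; the same holds for $\beta'$. So the displayed sum is at most $C\sum_\mu s_\mu^q=C\|x\|_q^q$. Take $q$-th roots. $\square$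

## 8. Sharing the weight between neighbors

If $x_i$ and $x_{i+1}$ both use the exponent $\tau=1$, each needs a power of $w$ strictly larger than $\frac12$ on the side facing the other, while only the first power is available. This is exactly the adjacent pair, and the way out is to give up a little in $\tau$.

**Lemma 5.** Let $p\le1$, let $a$ satisfy (A), and let $A_i^k$ be multiplication by functions bounded in modulus by $w(\cdot-k)$. Then
$$\Big(\sum_kc_k^p\,\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p^p\Big)^{1/p}\le C\|c\|_{\ell^a}\prod_i\|x_i\|_{p_i}.$$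

*Proof.* **Step 1: normalize $a$.** Since $\|c\|_{\ell^{a'}}\le\|c\|_{\ell^a}$ for $a\le a'$ and $\frac1{a_0}<\frac1p$, we may enlarge $a$, if necessary, so that $\frac1a<\frac1p$ and (A) still holds.

**Step 2: choose exponents.** We want $\tau_i\ge p_i^*$ and $\beta_i,\beta_i'\in(0,1]$ with
$$\beta_i,\beta_i'>\frac1{2\tau_i},\qquad\beta_i'+\beta_{i+1}\le1\ (1\le i<n),\qquad\sum_i\frac1{\tau_i}\ge\frac1p-\frac1a .\tag{17}$$

*No adjacent pair.* Take $\tau_i=p_i^*$; then $\sum\frac1{\tau_i}=\frac1p-\frac1{a_0}\ge\frac1p-\frac1a$. For $1\le i<n$ at least one of $p_i^*,p_{i+1}^*$ exceeds $1$, so $\frac1{2p_i^*}+\frac1{2p_{i+1}^*}<1$, and there are $\beta_i'>\frac1{2p_i^*}$ and $\beta_{i+1}>\frac1{2p_{i+1}^*}$ with sum $1$. Put $\beta_1=\beta_n'=1$.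

*Adjacent pair.* Now $\frac1a>\frac1{a_0}$, so $\frac1p-\frac1a<\sum\frac1{p_i^*}$. Choose $\theta\in(0,1)$ with $\theta\sum\frac1{p_i^*}\ge\frac1p-\frac1a$, let $\tau_i=p_i^*/\theta>1$, and take all $\beta_i=\beta_i'=\frac12>\frac1{2\tau_i}$.

**Step 3: distribute the weights.** Since $0<w\le1$, the function $w$ is at most $w^{\beta_1}$, $w^{\beta_i'+\beta_{i+1}}$ and $w^{\beta_n'}$. So
$$A_0^k=B_0W_k^{\beta_1},\qquad A_i^k=W_k^{\beta_i'}B_iW_k^{\beta_{i+1}}\ (1\le i<n),\qquad A_n^k=W_k^{\beta_n'}B_n$$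
with multiplication operators $B_i$ that are contractions (depending on $k$). By (7),
$$\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p\le d_k:=\prod_{i=1}^n\|W_k^{\beta_i}x_iW_k^{\beta_i'}\|_{p_i}.$$

**Step 4: sum over $k$.** By (17), Lemma 4 applies to each factor, and Hölder's inequality for sequences gives $\|d\|_{\ell^\sigma}\le C\prod\|x_i\|_{p_i}$ with $\frac1\sigma=\sum\frac1{\tau_i}$. Let $\frac1{\sigma'}=\frac1p-\frac1a\le\frac1\sigma$. Then $\|(c_kd_k)\|_{\ell^p}\le\|c\|_{\ell^a}\|d\|_{\ell^{\sigma'}}\le\|c\|_{\ell^a}\|d\|_{\ell^\sigma}$. $\square$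

Lemma 5 inserted in (15) gives (14) under (A). So Proposition 1 is proved in both cases.

## 9. Summing the frequency blocks: proof of Theorems 1 and 2

For Theorem 1 let $a=b=r$. For Theorem 2 let $a$ satisfy (A) and $b\le p=r$. In both cases $s=n+\frac1a$ and $b\le r\le1$. Let $f\in C^n\cap\dot B^s_{a,b}$ with $\|f^{(n)}\|_\infty<\infty$.

**Step 1: one frequency block.** This rescales Proposition 1. We have $\hat f_j=(i\xi)^{-n}\hat\psi(2^{-j}\xi)\widehat{f^{(n)}}$, so $f_j$ is the convolution of $f^{(n)}\in L^\infty$ with a Schwartz function and is bounded. Put $F(t)=f_j(2^{-j}t)$; its spectrum lies in $[-2,2]$, $\|F\|_a=2^{j/a}\|f_j\|_a$, and $f_j^{[n]}=2^{jn}F^{[n]}(2^j\cdot)$. By dilation invariance and Proposition 1,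
$$\|f_j^{[n]}\|_{\mathfrak m}\le C2^{jn}\|F\|_a=C2^{j(n+1/a)}\|f_j\|_a .\tag{18}$$
Also, by Lemma 3(ii) with $M_0\ge n$, $\|f_j^{(n)}\|_\infty=2^{jn}\|F^{(n)}\|_\infty\le C2^{j(n+1/a)}\|f_j\|_a$.

**Step 2: recover $f^{[n]}$ from the blocks.** The blocks determine $f$ only up to a polynomial, so we must find out what is lost. As $b\le1$, $\sum_j\|f_j^{(n)}\|_\infty\le C\|f\|_{\dot B^s_{a,b}}<\infty$, and $h=\sum_jf_j^{(n)}$ converges uniformly. Tested against a Schwartz function whose spectrum is compact in $\mathbb R\setminus\{0\}$, only finitely many $j$ matter, and $f^{(n)}-h$ gives $0$ because $\sum_j\hat\psi(2^{-j}\xi)=1$. So $f^{(n)}-h$ has spectrum in $\{0\}$ and is a polynomial. It is bounded, hence a constant $c$ with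
$$|c|\le\|f^{(n)}\|_\infty+C\|f\|_{\dot B^s_{a,b}} .$$
Inserting $f^{(n)}=c+\sum_jf_j^{(n)}$ in (1), we get $f^{[n]}=\frac c{n!}+\sum_jf_j^{[n]}$, uniformly on $\mathbb R^{n+1}$.

**Step 3: add up.** By (8) the constant $c/n!$ has $\mathfrak m$-norm at most $|c|$. By Lemma 2, (18) and $\ell^b\subset\ell^r$,
$$\|f^{[n]}\|_{\mathfrak m}^r\le|c|^r+C\sum_j\big(2^{j(n+1/a)}\|f_j\|_a\big)^r\le C\big(\|f^{(n)}\|_\infty+\|f\|_{\dot B^s_{a,b}}\big)^r .$$
This proves Theorems 1 and 2. $\blacksquare$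

## 10. Testing multipliers on finite matrices

For Theorem 3 we need lower bounds for $\|f^{[n]}\|_{\mathfrak m}$. The first tool lets us evaluate the symbol at finitely many points; the second makes divided differences vanish off the diagonal.

**Lemma 6 (restriction).** Let $\varphi$ be bounded and continuous, $E_0,\dots,E_n\subset\mathbb R$ finite, $y_i\in\mathbb C^{E_{i-1}\times E_i}$. The matrix
$$z(s_0,s_n)=\sum_{s_1\in E_1,\dots,s_{n-1}\in E_{n-1}}\varphi(s_0,\dots,s_n)\prod_{i=1}^ny_i(s_{i-1},s_i)$$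
satisfies $\|z\|_p\le\|\varphi\|_{\mathfrak m}\prod_i\|y_i\|_{p_i}$.

*Proof.* For small $\epsilon>0$ let $V_i:\mathbb C^{E_i}\to L^2(\mathbb R)$ be the isometry $\delta_s\mapsto\epsilon^{-1/2}1_{[s,s+\epsilon]}$, and put $x_i=V_{i-1}y_iV_i^*$, so $\|x_i\|_{p_i}=\|y_i\|_{p_i}$. The kernel of $x_i$ is $\epsilon^{-1}y_i(e,e')$ on $[e,e+\epsilon]\times[e',e'+\epsilon]$. Hence the entries of $V_0^*T_\varphi(x_1,\dots,x_n)V_n$ carry the factor $\epsilon^{-n}\cdot\epsilon^{-1}$ and $n+1$ integrations over intervals of length $\epsilon$: they are the entries of $z$ with $\varphi(s_0,\dots,s_n)$ replaced by its average over $\prod_i[s_i,s_i+\epsilon]$. As $\epsilon\to0$ they converge to those of $z$, and $\|V_0^*T_\varphi(x)V_n\|_p\le\|\varphi\|_{\mathfrak m}\prod\|y_i\|_{p_i}$ for every $\epsilon$. $\square$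

**Lemma 7.** If $G$ is smooth, $E\subset\mathbb R$, $d\ge1$, and $G^{(m)}=0$ on $E$ for $0\le m<d$, then for $s_i\in E$: $G^{[d]}(s_0,\dots,s_d)=0$ unless $s_0=\dots=s_d=x$, in which case it equals $G^{(d)}(x)/d!$.

*Proof.* First, $G^{[k]}=0$ at points of $E$ for all $k<d$, by induction on $k$. If all points equal $x$, it is $G^{(k)}(x)/k!=0$. Otherwise use symmetry to put two different points first and last, and the recursion expresses $G^{[k]}$ by values of $G^{[k-1]}$, which are $0$. For $k=d$ and points not all equal, the recursion again gives $0$; if all are equal, use (1). $\square$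

From here on $p\le1$, and $(a,b,s)$ is admissible with constant $K$. Let $\mathcal S_0$ be the set of Schwartz functions with compact spectrum in $\mathbb R\setminus\{0\}$. It lies in every $\dot B^s_{a,b}$, since only finitely many blocks are nonzero. Fix an even real Schwartz function $\theta$ with $\hat\theta\ge0$ supported in $[-1,1]$ and $\theta(0)=1$. Then $\theta(\pi/2)=\frac1{2\pi}\int\hat\theta(\xi)\cos(\xi\pi/2)d\xi>0$, because $\cos(\xi\pi/2)>0$ for $|\xi|<1$.

## 11. Lacunary sums: $s=n+\frac1a$ and $\frac1b\ge\frac1p-1$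

**Step 1: a profile.** We want a function whose lacunary sums have bounded $n$-th derivative but produce chosen matrices. Let $M=2n+6$ and
$$\eta(t)=\sin^{n+1}(t)\,\sin(2t)\,\theta(t)\cos(Mt).$$
The factor before $\cos(Mt)$ has spectrum in $[-n-4,n+4]$, so $\eta\in\mathcal S_0$ with spectrum in $\pm[n+2,3n+10]$. Also $\eta(t)=O(t^{n+2})$ at $0$. At $\tau'=\frac\pi2$ we have $\eta(\tau')=0$ and $\eta'(\tau')=-2\theta(\pi/2)\cos(M\pi/2)=\pm2\theta(\pi/2)\ne0$, since $M$ is even. Put $h(t)=\eta(t)/t^{n-1}$. It is Schwartz, $h(x)=O(x^2)$ at $0$ (even $O(x^3)$), so $h'(0)=0$; moreover $h(\tau')=0$ and $h'(\tau')\ne0$. Fix $\tau\ne0$ with $h(\tau)\ne0$.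

**Step 2: the lacunary sum and its limits.** For $\Lambda=2^\nu$, $\nu\ge1$, and $\theta_1,\dots,\theta_N\in\mathbb R$ let
$$f(t)=\sum_{j=1}^N\theta_j\Lambda^{-jn}\eta(\Lambda^jt)\in\mathcal S_0,\qquad g(t)=\frac{f(t)}{t^{n-1}}=\sum_{j=1}^N\theta_j\Lambda^{-j}h(\Lambda^jt).$$
Since $|\eta^{(n)}(x)|\le C\min(|x|,|x|^{-1})$, summing geometric series in $f^{(n)}(t)=\sum\theta_j\eta^{(n)}(\Lambda^jt)$ gives
$$\|f^{(n)}\|_\infty\le K_1\max_j|\theta_j|,\qquad K_1\text{ independent of }N,\Lambda.\tag{19}$$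
Applying the peeling rule (3) $n-1$ times at $0$,
$$f^{[n]}(s,0,\dots,0,t)=g^{[1]}(s,t).\tag{20}$$
Now fix $N$ and let $\Lambda\to\infty$. For $\rho\ne0$,
$$\Lambda^kg(\rho\Lambda^{-k})\to\theta_kh(\rho),\qquad g'(\rho\Lambda^{-k})\to\theta_kh'(\rho).\tag{21}$$
Indeed the terms $j\ne k$ are $\theta_j\Lambda^{k-j}h(\rho\Lambda^{j-k})$ and $\theta_jh'(\rho\Lambda^{j-k})$. The first kind tends to $0$ because $h(x)=O(x^2)$ (if $j<k$) and $h$ is bounded (if $j>k$); the second because $h'(0)=0$ and $h'(x)\to0$ as $|x|\to\infty$. Consequently, for $\rho,\rho'\ne0$ and $k<l$,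
$$g^{[1]}(\rho\Lambda^{-k},\rho'\Lambda^{-l})=\frac{\Lambda^kg(\rho\Lambda^{-k})-\Lambda^{k-l}\Lambda^lg(\rho'\Lambda^{-l})}{\rho-\rho'\Lambda^{k-l}}\to\theta_k\frac{h(\rho)}\rho,\tag{22}$$
$$g^{[1]}(\rho\Lambda^{-k},\rho'\Lambda^{-k})\to\theta_k\frac{h(\rho)-h(\rho')}{\rho-\rho'},\quad\text{read as }\theta_kh'(\rho)\text{ if }\rho=\rho'.\tag{23}$$

**Step 3: if $s\ne n+\frac1a$, the Besov term can be scaled away.** For $f\in\mathcal S_0$ and $i\in\mathbb Z$, $(f(2^i\cdot))_j=f_{j-i}(2^i\cdot)$, so $\|f(2^i\cdot)\|_{\dot B^s_{a,b}}=2^{i(s-1/a)}\|f\|_{\dot B^s_{a,b}}$. Both $\|f^{[n]}\|_{\mathfrak m}$ and $\|f^{(n)}\|_\infty$ get multiplied by $2^{in}$. Hence (10) gives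
$$\|f^{[n]}\|_{\mathfrak m}\le K\big(\|f^{(n)}\|_\infty+2^{i(s-1/a-n)}\|f\|_{\dot B^s_{a,b}}\big).$$
If $s-\frac1a-n\ne0$, let $i\to+\infty$ or $i\to-\infty$ to obtain
$$\|f^{[n]}\|_{\mathfrak m}\le K\|f^{(n)}\|_\infty\qquad(f\in\mathcal S_0).\tag{24}$$

**Step 4: (24) is false, because of triangular truncation.** Take the lacunary $f$ with all $\theta_j=1$. In Lemma 6 let $E_0=\{\tau\Lambda^{-k}\}_{k\le N}$, $E_n=\{\tau'\Lambda^{-l}\}_{l\le N}$, and $E_1=\dots=E_{n-1}=\{0\}$. Let $y_1$ and $y_n$ be the constant column and row with entries $N^{-1/2}$ (norm $1$), and all other $y_i=1$. By (20), $z(k,l)=N^{-1}g^{[1]}(\tau\Lambda^{-k},\tau'\Lambda^{-l})$. As $\Lambda\to\infty$, (22), (23) and $h(\tau')=0$ show that $z$ tends to $N^{-1}m$ with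
$$m_{kl}=\kappa\ (k<l),\qquad m_{kk}=\kappa',\qquad m_{kl}=0\ (k>l),\qquad\kappa=\frac{h(\tau)}\tau\ne0,\quad\kappa'=\frac{h(\tau)}{\tau-\tau'} .$$
(Entries with $k>l$ use the symmetry of $g^{[1]}$ and tend to $h(\tau')/\tau'=0$; and $\tau\ne\tau'$ because $h(\tau)\ne0=h(\tau')$.) From (24), (19) and $p\le1$, $\|N^{-1}m\|_1\le\|N^{-1}m\|_p\le KK_1$ for all $N$.

Let $U=\sum_{k\le l}e_{kl}$. With $S=\sum_ke_{k,k+1}$ we have $U^{-1}=I-S$, and $(I-S)(I-S)^T$ is tridiagonal with diagonal $(2,\dots,2,1)$ and off-diagonal entries $-1$. The vector $v_j=\sin(j\phi)$ satisfies $-v_{j-1}+2v_j-v_{j+1}=4\sin^2(\phi/2)v_j$ and $v_0=0$. The last row requires $v_{N+1}=v_N$, which holds for $\phi=\phi_k=\frac{(2k-1)\pi}{2N+1}$, $1\le k\le N$. So the eigenvalues are $4\sin^2(\phi_k/2)$, and the singular values of $U$ are $1/(2\sin(\phi_k/2))\ge1/\phi_k$. Therefore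
$$\|U\|_1\ge\sum_{k=1}^N\frac1{\phi_k}=\frac{2N+1}\pi\sum_{k=1}^N\frac1{2k-1}\ge c_1N\log N$$
with a constant $c_1>0$. Since $m=\kappa U+(\kappa'-\kappa)I$, we get $\|N^{-1}m\|_1\ge c_1|\kappa|\log N-|\kappa|-|\kappa'|\to\infty$, a contradiction. Hence $s=n+\frac1a$.

**Step 5: $\frac1b\ge\frac1p-1$.** Now we want many frequencies that together form a multiple of the identity. For $\nu$ large, depending only on $\eta$, each dyadic block $\{2^{i-1}\le|\xi|\le2^{i+1}\}$ meets the spectrum of at most one summand of $f$. By the dilation rule in Step 3 with $s-\frac1a=n$, each $\Lambda^{-jn}\eta(\Lambda^j\cdot)$ has the Besov norm of $\eta$. So $\|f\|_{\dot B^{n+1/a}_{a,b}}=K_2\|(\theta_j)\|_{\ell^b}$ with $K_2=\|\eta\|_{\dot B^{n+1/a}_{a,b}}$. Take all $\theta_j=1$, $E_0=E_n=\{\tau'\Lambda^{-k}\}_{k\le N}$, the other $E_i=\{0\}$, and the same $y_i$ as in Step 4. By (22), (23) and $h(\tau')=0$, as $\Lambda\to\infty$ the matrices converge to $N^{-1}h'(\tau')I_N$.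 Lemma 6, (10) and (19) give
$$|h'(\tau')|\,N^{1/p-1}\le K\big(K_1+K_2N^{1/b}\big)\qquad\text{for all }N.$$
Letting $N\to\infty$, $\frac1b\ge\frac1p-1$.

## 12. Prescribed values at $\pi k$: condition (A) is necessary

**Step 1: band-limited functions with prescribed data.** Let $\Theta(t)=\frac{\sin t}t\theta(t)$. It is Schwartz, has spectrum in $[-2,2]$, and $\Theta(\pi k)=\delta_{k0}$. For finitely supported real $c=(c_k)_{k\ge1}$, an integer $1\le d\le n$ and $M=n+4$, put
$$C_c(t)=\sum_{k\ge1}c_k\Theta(t-\pi k),\qquad F_d(t)=C_c(t)\sin^d(t)\cos(Mt).$$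
Then $F_d\in\mathcal S_0$ with spectrum in $\pm[2,2n+6]$, $C_c(\pi k)=c_k$ for $k\ge1$, and $C_c(0)=0$. The function $F_d$ vanishes to order $d$ at every $\pi k$, and $F_d^{(d)}(\pi k)/d!=\pm c_k$ for $k\ge1$.

We need the right side of (10). First, $\|F_d\|_a\le\|C_c\|_a\le K\|c\|_{\ell^a}$. If $a\le1$ this follows from $|C_c|^a\le\sum|c_k|^a|\Theta(\cdot-\pi k)|^a$. If $1\le a<\infty$, Hölder's inequality gives $|C_c(t)|^a\le\sum_k|c_k|^a|\Theta(t-\pi k)|\cdot\sup_t\big(\sum_k|\Theta(t-\pi k)|\big)^{a-1}$, which we integrate. The case $a=\infty$ is clear. Only finitely many dyadic blocks, not depending on $c$, are involved, and $(F_d)_j=2^j\psi(2^j\cdot)*F_d$, so Lemma 3(i) gives $\|F_d\|_{\dot B^s_{a,b}}\le K\|c\|_{\ell^a}$. Since $\sup_t\sum_k|\Theta^{(m)}(t-\pi k)|<\infty$, also $\|F_d^{(n)}\|_\infty\le K\|c\|_{\ell^\infty}\le K\|c\|_{\ell^a}$. By (10),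
$$\|F_d^{[n]}\|_{\mathfrak m}\le K\|c\|_{\ell^a}.\tag{25}$$

**Step 2: test matrices.** These are the extremal operators from the sharp-cutoff discussion in Section 7. Given $\zeta=(\zeta_k)_{k\le N}\ge0$ with $\|\zeta\|_{\ell^{p_i^*}}=1$, let $y_i=(\zeta_k^{1/2}\zeta_l^{1/2})_{k,l}$ if $p_i\le1$ (rank one, norm $\sum\zeta_k=1$) and $y_i=\mathrm{diag}(\zeta_k)$ if $p_i>1$ (norm $\|\zeta\|_{\ell^{p_i}}=1$). In both cases $\|y_i\|_{p_i}=1$ and $y_i(k,k)=\zeta_k$.

**Step 3: $\frac1a\ge\frac1{a_0}$.** Take $d=n$ and all $E_i=\{\pi k\}_{k\le N}$. By Lemma 7, $F_n^{[n]}$ vanishes at these points unless all arguments coincide, so the matrix in Lemma 6 is $\mathrm{diag}\big(\pm c_k\prod_iy_i(k,k)\big)$. Choose $y_i$ from $\zeta^{(i)}_k=N^{-1/p_i^*}$, and $c_k=1$ for $k\le N$, $c_k=0$ otherwise. Lemma 6, (25) and (12) give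
$$N^{1/p-\sum_i1/p_i^*}=N^{1/a_0}\le KN^{1/a}\qquad\text{for all }N,$$
hence $\frac1a\ge\frac1{a_0}$.

**Step 4: an adjacent pair makes the tail of a bump visible.** Let $p_{i_0},p_{i_0+1}\le1$ with $1\le i_0\le n-1$, and suppose $a=a_0$. Put one interior variable far from the others: $d=n-1\ge1$, $E_{i_0}=\{0\}$, all other $E_i=\{\pi k\}_{k\le N}$. Since $F_{n-1}(0)=0$, $G(t)=F_{n-1}(t)/t$ is smooth. By (3) and symmetry, $F_{n-1}^{[n]}$ with $i_0$-th argument $0$ equals $G^{[n-1]}$ of the remaining $n$ arguments. For $k\ge1$, $G$ vanishes to order $n-1$ at $\pi k$, and $G^{(n-1)}(\pi k)/(n-1)!=\pm c_k/(\pi k)$. By Lemma 7 with $d=n-1$, the symbol vanishes unless the remaining arguments coincide. The factor $1/(\pi k)$ is the slow decay of $w$.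

Let $y_{i_0}$ be the column $(u_k)$ and $y_{i_0+1}$ the row $(u_k)$, where $u_k\ge0$, $\zeta_k^*:=u_k^2$ and $\sum_k\zeta_k^*=1$; both have norm $1$. Take the other $y_i$ from sequences $\zeta^{(i)}$ as in Step 2. Lemma 6 and (25) yield
$$\Big\|\Big(\frac{c_k}{\pi k}\,\zeta_k^*\prod_{i\ne i_0,i_0+1}\zeta_k^{(i)}\Big)_{k\le N}\Big\|_{\ell^p}\le K\|c\|_{\ell^{a_0}}.\tag{26}$$

**Step 5: optimize the test sequences.** Since $p_{i_0}^*=p_{i_0+1}^*=1$, (12) lets us write
$$\frac1{\sigma_1}:=1+\sum_{i\ne i_0,i_0+1}\frac1{p_i^*}=\frac1p-\frac1{a_0}-1,\qquad\frac1{a_1}:=\frac1p-\frac1{\sigma_1}=\frac1{a_0}+1 .$$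
For $\zeta\ge0$ with $\|\zeta\|_{\ell^{\sigma_1}}=1$ put $\zeta^*=\zeta^{\sigma_1}$ and $\zeta^{(i)}=\zeta^{\sigma_1/p_i^*}$. These are correctly normalized, and their product is $\zeta$. Taking the supremum over $\zeta$ in (26), with equality in Hölder's inequality for $\frac1p=\frac1{a_1}+\frac1{\sigma_1}$ when $\zeta_k^{\sigma_1}$ is proportional to $|c_k/k|^{a_1}$, we get
$$\|(c_k/k)_{k\le N}\|_{\ell^{a_1}}\le K\|c\|_{\ell^{a_0}} .\tag{27}$$

**Step 6: a logarithm.** Let $c_k=k^{-1/a_0}$ for $k\le N$ and $c_k=0$ otherwise, and $H_N=\sum_{k\le N}\frac1k$. Then $\|c\|_{\ell^{a_0}}=H_N^{1/a_0}$ (equal to $1$ if $a_0=\infty$), while $(1/a_0+1)a_1=1$ gives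
$$\|(c_k/k)_{k\le N}\|_{\ell^{a_1}}=\Big(\sum_{k\le N}k^{-1}\Big)^{1/a_1}=H_N^{1/a_0+1}.$$
So (27) says $H_N\le K$ for all $N$, which is false. Hence $a\ne a_0$, and together with Step 3, $\frac1a>\frac1{a_0}$ whenever there is an adjacent pair. This is (A), and with Section 11 the proof of Theorem 3 is complete. $\blacksquare$
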